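# Approximating norms on $C(K)$ by polyhedral and smooth norms when $K$ has finite Cantor–Bendixson height

## 1. Spaces of finite height, and the supremum norm on them

Let $K$ be a compact space which becomes empty after we throw away its isolated points three times. Can every equivalent norm on $C(K)$ be approximated by polyhedral norms? By $C^2$-smooth norms? One's first guess is yes, for both. Such a $K$ is built from finite spaces by taking limits a bounded number of times. On finite spaces the answer is plainly yes, and one hopes to climb. Before testing the guess we fix the terms.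

**Definition (approximation).** Let $(X,\|\cdot\|)$ be a real Banach space and $\mathbf P$ a property of norms. The norm $\|\cdot\|$ can be *approximated* by norms having $\mathbf P$ if for each $\varepsilon>0$ there is a norm $|||\cdot|||$ on $X$ having $\mathbf P$ with $\|x\|\le|||x|||\le(1+\varepsilon)\|x\|$ for all $x\in X$.

**Definition (polyhedral, smooth).** A norm on $X$ is *polyhedral* if for every finite-dimensional subspace $E\subseteq X$ the unit ball of $E$ is a polytope, i.e. has only finitely many extreme points. It is *$C^k$-smooth* if its $k$th Fréchet derivative exists and is continuous at every non-zero point, and $C^\infty$-smooth if this holds for all $k$.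

**Definition (height and level).** All compact spaces are Hausdorff. $K^{(1)}$ is the set of non-isolated points of $K$; further $K^{(0)}=K$ and $K^{(n+1)}=(K^{(n)})^{(1)}$. These sets are closed and decreasing. If $K\neq\varnothing$ and $K^{(n)}=\varnothing$ for some $n$, let $N\ge0$ be the number with $K^{(N+1)}=\varnothing\ne K^{(N)}$. Put $K_k=K^{(k)}\setminus K^{(k+1)}$, and $\operatorname{lev}t=k$ for $t\in K_k$, $0\le k\le N$.

A finite space has $N=0$. A convergent sequence with its limit has $N=1$. For $N=2$ our model space is the compact subset of the plane consisting of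
$$\infty=(0,0),\qquad p_i=(\tfrac1i,0),\qquad t_{ij}=(\tfrac1i,\tfrac1{ij})\qquad(i,j\ge1).$$
Here $t_{ij}\to p_i$ as $j\to\infty$ and $p_i\to\infty$ as $i\to\infty$; the levels of $t_{ij},p_i,\infty$ are $0,1,2$. The space $C(K)$ carries the supremum norm $\|\cdot\|_\infty$.

**Test 1: $K$ finite.** Let $\nu$ be a norm on $\mathbb R^m$ and let $V$ be a finite symmetric $\delta$-net, for the dual norm, of its dual ball, contained in that ball. Evaluating at $x$ a net element close to a norming functional gives $(1-\delta)\nu(x)\le\max_{v\in V}v(x)\le\nu(x)$. So $(1-\delta)^{-1}\max_Vv(x)$ is a polyhedral norm close to $\nu$. For large $k$, the norm $(1-\delta)^{-1}\bigl(\sum_Vv(x)^{2k}\bigr)^{1/2k}$ lies between this one and $|V|^{1/2k}$ times it, and it is $C^\infty$ off $0$. The guess passes.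

**Test 2: a convergent sequence, supremum norm.** Let $K=\{1,2,\dots\}\cup\{\infty\}$. The supremum norm is not polyhedral. Let $E$ be spanned by $x(n)=1-n^{-2}$ and $y(n)=n^{-1}$, with limits $1$ and $0$. The functionals $\delta_n,\delta_\infty$ act on $E$ as the vectors $(1-n^{-2},n^{-1})$ and $(1,0)$, and the dual ball of $E$ is the convex hull of these vectors and their negatives. All the vectors lie on the curve $a=1-b^2$, $0\le b\le1$. Fix $n$ and let $b_n=1/n$. The linear form $a+2b_nb$ takes on the curve the value $1-b^2+2b_nb$, which is $\ge0$ and is largest only at $b=b_n$. On the negatives the form is $\le0$. So each vector $(1-n^{-2},n^{-1})$ is an extreme point of the dual ball, and the ball of $E$ is not a polytope.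

The repair is to give the limit point a head start:
$$p(x)=\max\{(1+\eta)|x(\infty)|,\ \sup_n|x(n)|\}.$$
If $x(\infty)\ne0$, then $|x(n)|$ is below $(1+\frac\eta2)|x(\infty)|$ for all but finitely many $n$; if $x(\infty)=0\neq x$, then $|x(n)|<\frac12p(x)$ for all but finitely many $n$. In either case $p$ is, near $x$, a maximum of finitely many $|\delta_t|$. By compactness of the sphere of a finite-dimensional $E$, $p|_E$ is a maximum of finitely many functionals.

**Test 3: any height $N\ge1$, supremum norm.** The same device works: let $p(x)=\sup_t(1+\eta\frac{\operatorname{lev}t}N)|x(t)|$. For $x\ne0$ there is $s<p(x)$ such that only finitely many $t$ have $(1+\eta\frac{\operatorname{lev}t}N)|x(t)|>s$. Otherwise there are distinct $t_k$ of one level $j$ along which these values have lower limit $\ge p(x)$. An accumulation point $t$ of $\{t_k\}$ lies in $K^{(j)}$ and is not isolated there, so $\operatorname{lev}t>j$. By continuity $|x(t)|\ge p(x)/(1+\eta\frac jN)>0$, so $(1+\eta\frac{\operatorname{lev}t}N)|x(t)|>p(x)$, which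 is absurd. As before, $p$ is polyhedral.

**Where the tests stop being typical.** The supremum norm is attained at $\pm\delta_t$. A general equivalent norm is not so kind. On the convergent sequence take $\nu(x)=\|x\|_\infty+\sum_n2^{-n}|x(n)|$. Its dual ball is the set of sums $f_1+f_2$ with $\|f_1\|_1\le1$ and $f_2=\sum\epsilon_n2^{-n}\delta_n$, $|\epsilon_n|\le1$ (this set of sums is convex, weak$^*$-compact and has $\nu$ as its support function). A functional that norms the constant function $1$ must have $f_2=\sum2^{-n}\delta_n$ and $f_1(1)=1=\|f_1\|_1$, so $f_1\ge0$. Hence $f_1+f_2$ is positive at every $n$. No finitely supported functional norms $1$, and it is no longer clear which functionals should receive a head start.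

The guess is nevertheless right.

**Theorem 1.** Let $K\ne\varnothing$ be compact with $K^{(n)}=\varnothing$ for some $n\in\mathbb N$. Let $\nu$ be an equivalent norm on $C(K)$ and $\varepsilon_0>0$. Then there are a polyhedral norm $p$ and a $C^\infty$-smooth norm $q$ on $C(K)$ with $\nu\le p\le(1+\varepsilon_0)\nu$ and $\nu\le q\le(1+\varepsilon_0)\nu$.

**Corollary 2.** The same conclusion holds for every Banach space isomorphic to a closed subspace of such a $C(K)$; in particular for $C_0(L)$, $L$ locally compact with $L^{(n)}=\varnothing$.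

The case $n=3$ of Theorem 1 answers a problem from Richard J. Smith and Stanimir Troyanski, "Approximation of norms on Banach spaces", arXiv:1804.05660 (2018): if $K^{(3)}=\varnothing$, every equivalent norm on $C(K)$ can be approximated by $C^2$-smooth (even $C^\infty$-smooth) norms, and also by polyhedral norms. The background there is that for $K^{(3)}=\varnothing$ every equivalent norm on $C(K)$ can be approximated by norms with locally uniformly rotund dual norm, and these are $C^1$-smooth. We do not use this. The proof works in ZFC.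

The plan has two halves. Section 3 generalizes Test 3: if every $x$ is normed by a finitely supported functional, the norm can be approximated in both ways. Sections 4–7 replace $\nu$ by a nearby norm which has this property.

## 2. Levels, caps, and measures with countably many atoms

From now on $K$ and $N$ are as in the definition of level. The set $K_N=K^{(N)}$ is compact and discrete, hence finite.

**Lemma 3.**
(a) Every nonempty $A\subset K$ has a relatively isolated point, and the clopen sets form a base of $K$.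
(b) An accumulation point of a subset of $K_k$ has level $>k$.
(c) $C(K)^*=\ell_1(K)$: every functional is $f=\sum_tf(t)\delta_t$ with $\|f\|_1=\sum|f(t)|<\infty$.
(d) Let $(h_\lambda)$ be a net in $\ell_1(K)$ with $\|h_\lambda\|_1\le R$ and at most $l$ atoms each. Every weak$^*$-limit of it has at most $l$ atoms.

*Proof.* (a) Let $t\in A$ have the least level $k$ occurring in $A$. Then $A\subset K^{(k)}$ and $t$ is isolated in $K^{(k)}$, hence in $A$. If $A$ is connected, then $\{t\}$ is relatively open and closed in $A$, so $A=\{t\}$. Thus $K$ is totally disconnected; a compact totally disconnected space has a clopen base.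

(b) Such a point lies in the closed set $K^{(k)}$ and is not isolated there.

(c) By Riesz, $C(K)^*$ is the space of Radon measures $\mu$. Let $\mu_c=\mu-\sum_t\mu(\{t\})\delta_t$, which vanishes on singletons, and let $S$ be the support of $|\mu_c|$. If $S\neq\varnothing$, take by (a) a point $t\in S$ and an open $U$ with $U\cap S=\{t\}$. By regularity $|\mu_c|(K\setminus S)=0$, so $|\mu_c|(U)=|\mu_c|(\{t\})=0$, contradicting $t\in S$. So $\mu_c=0$.

(d) Write $h_\lambda=\sum_{j=1}^l\alpha_j^\lambda\delta_{t_j^\lambda}$, padding with zero coefficients. On a subnet $t_j^\lambda\to t_j$ and $\alpha_j^\lambda\to\alpha_j$ for all $j$. For $y\in C(K)$, $h_\lambda(y)=\sum_j\alpha_j^\lambda y(t_j^\lambda)\to\sum_j\alpha_jy(t_j)$. So the limit is $\sum_j\alpha_j\delta_{t_j}$. $\square$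

**Definition (cap).** A *cap* of $t$ is a clopen $O\ni t$ with $\operatorname{lev}s<\operatorname{lev}t$ for all $s\in O\setminus\{t\}$.

In the model space $\{p_i\}\cup\{t_{ij}:j\ge j_0\}$ is a cap of $p_i$, and any clopen neighborhood of $\infty$ is a cap of $\infty$. Every neighborhood of $t$ contains a cap of $t$: since $t$ is isolated in $K^{(\operatorname{lev}t)}$, intersect the neighborhood with an open $U$ for which $U\cap K^{(\operatorname{lev}t)}=\{t\}$, and take a clopen set inside. A clopen subset of a cap of $t$ which contains $t$ is again a cap of $t$.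

We write $f(O)=\sum_{t\in O}f(t)$. For clopen $O$ the indicator of $O$ is continuous, so $f\mapsto f(O)$ is weak$^*$-continuous. Also $|f|(O)=\sum_{t\in O}|f(t)|$ and $\operatorname{supp}f=\{t:f(t)\ne0\}$. For finite $M\subset K$ let $\ell_1(M)=\{f:\operatorname{supp}f\subset M\}$.

## 3. Norms in which every $x$ is normed by a finite combination of point masses

**Proposition 4.** Let $\mathsf n$ be an equivalent norm on $C(K)$ with dual ball $B_{\mathsf n}$, such that for every $x$ there is a finitely supported $f\in B_{\mathsf n}$ with $f(x)=\mathsf n(x)$. Let $0<\eta\le1$. Then there are a polyhedral norm $p$ and a $C^\infty$-smooth norm $q$ with $\mathsf n\le p,q\le(1+\eta)\mathsf n$.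

In Test 3 the head start grew with the level. For several atoms we need a count that drops when atoms climb or merge. For finite nonempty $M\subset K$ let
$$\rho(M)=\sum_{t\in M}(N+1-\operatorname{lev}t)\ \ge\ |M|.$$
In the model space $\rho(\{t_{1j}\})=3$, and these sets tend to $\{p_1\}$ with $\rho=2$. The sets $\{t_{1,j},t_{1,j+1}\}$ have $\rho=6$ and tend to the same $\{p_1\}$. We give larger factors to smaller $\rho$.

**Step 1: two norms from finite nets.** *We replace the ball by countably many layers of finite nets, with two systems of factors, since the smooth norm will be fitted between two norms.* For $m\ge1$ let $a_m=\eta2^{-m}$ and $b_m=\frac12(a_m+a_{m+1})$, so $a_{m+1}<b_m<a_m$. Choose $\delta_m>0$ with $(1+b_m)(1-2\delta_m)>1+a_{m+1}$. Let $\mathsf n^*$ be the dual norm. For each $M$ let $V_M\subset B_{\mathsf n}\cap\ell_1(M)$ be a finite symmetric $\delta_{\rho(M)}$-net, for $\mathsf n^*$, of the compact set $B_{\mathsf n}\cap\ell_1(M)$. Put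
$$p_a(x)=\sup_{M,\,v\in V_M}(1+a_{\rho(M)})v(x),\qquad p_b(x)=\sup_{M,\,v\in V_M}(1+b_{\rho(M)})v(x).$$
Let $x\ne0$, let $f\in B_{\mathsf n}$ be finitely supported with $f(x)=\mathsf n(x)$, and put $M=\operatorname{supp}f\neq\varnothing$, $m=\rho(M)$. Some $v\in V_M$ has $\mathsf n^*(f-v)\le\delta_m$, so $v(x)\ge(1-\delta_m)\mathsf n(x)$ and
$$p_b(x)\ge(1+b_m)(1-\delta_m)\mathsf n(x)>(1+a_{m+1})\mathsf n(x).\tag{1}$$
In particular $p_b(x)>\mathsf n(x)$. As $b_m\le a_m\le\eta$ and the nets are symmetric, $p_a,p_b$ are norms with $\mathsf n\le p_b\le p_a\le(1+\eta)\mathsf n$.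

**Step 2: only finitely many functionals compete at $x$.** *This is the analogue of the argument in Test 3.* We claim: for $x\ne0$ there is $s\in[0,p_b(x))$ such that only finitely many pairs $(M,v)$, $v\in V_M$, satisfy $(1+a_{\rho(M)})v(x)>s$.

Suppose not. Then, letting $s\uparrow p_b(x)$, we find distinct pairs $(M_k,v_k)$ with $\liminf_k(1+a_{\rho(M_k)})v_k(x)\ge p_b(x)$. Each $V_M$ is finite, so we may pass to a subsequence with distinct $M_k$.

Assume first that $\rho(M_k)\to\infty$ on a subsequence. Since $v_k(x)\le\mathsf n(x)$ and $a_m\to0$, we get $p_b(x)\le\mathsf n(x)$, against (1).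

Otherwise $\rho(M_k)$ is bounded, and on a subsequence $\rho(M_k)=m'$ and $|M_k|=l$ are constant. Write $M_k=\{t_1^k,\dots,t_l^k\}$ and pass to a subnet with $t_j^k\to t_j$ and $v_k(t_j^k)\to\alpha_j$. Then $v_k\to v:=\sum_j\alpha_j\delta_{t_j}$ weak$^*$, and $v\in B_{\mathsf n}$. Eventually $t_j^k$ lies in a cap of $t_j$, so either $t_j^k=t_j$ or $\operatorname{lev}t_j^k<\operatorname{lev}t_j$. Hence, eventually,
$$\rho(\{t_1,\dots,t_l\})\le\sum_j(N+1-\operatorname{lev}t_j)\le\sum_j(N+1-\operatorname{lev}t_j^k)=m'.$$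
If the two ends were equal, then $\operatorname{lev}t^k_j=\operatorname{lev}t_j$ and so $t_j^k=t_j$ for all $j$ and all late $k$ of the subnet. Then $M_k=\{t_1,\dots,t_l\}$ along a tail of the subnet, which is impossible because the $M_k$ are distinct. So $\rho(\{t_1,\dots,t_l\})\le m'-1$.

Next, $v(x)\ge p_b(x)/(1+a_{m'})\ge\mathsf n(x)/2>0$. So $v\neq0$ and $m:=\rho(\operatorname{supp}v)\le m'-1$. Choose $v'\in V_{\operatorname{supp}v}$ with $\mathsf n^*(v-v')\le\delta_m$. Using $\mathsf n(x)\le2v(x)$,
$$p_b(x)\ge(1+b_m)v'(x)\ge(1+b_m)(v(x)-\delta_m\mathsf n(x))\ge(1+b_m)(1-2\delta_m)v(x)$$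
$$>(1+a_{m+1})v(x)\ge(1+a_{m'})v(x)\ge p_b(x),$$
a contradiction. The claim is proved.

**Step 3: the polyhedral norm is $p=p_b$.** *We show that $p$ is locally a finite maximum.* Let $G=\{(1+b_{\rho(M)})v:v\in V_M\}$, a symmetric set. Let $x\ne0$ and take $s$ from Step 2. Because $b_m\le a_m$ and $s\ge0$, all but finitely many pairs give $g\in G$ with $g(x)\le s$. Since $|g(y)-g(x)|\le p(y-x)$ for $g\in G$, if $p(y-x)<\frac12(p(x)-s)$ then each of these $g$ has
$$g(y)\le s+p(y-x)<\tfrac12(p(x)+s)<p(x)-p(y-x)\le p(y).$$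
The supremum of $g(y)$ over these $g$ is at most $s+p(y-x)<p(y)$, so $p(y)=\max_{g\in\Gamma_x}g(y)$ on this neighborhood of $x$, where $\Gamma_x\subset G$ is a fixed finite set. If $E$ is a finite-dimensional subspace, cover its unit sphere by finitely many such neighborhoods. By homogeneity $p|_E=\max_{g\in\Gamma}g|_E$ with $\Gamma$ finite. So the ball of $E$ is a bounded intersection of finitely many half-spaces, which is a polytope.

**Step 4: a smooth convex function between the two balls.** *A locally finite sum of bump-like convex functions replaces the maximum.* Choose even convex $C^\infty$ functions $\varphi_m:\mathbb R\to[0,\infty)$ with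
$$\varphi_m(t)=0\ \text{ for }|t|\le(1+a_m)^{-1},\qquad\varphi_m((1+b_m)^{-1})=2.$$
They exist since $(1+a_m)^{-1}<(1+b_m)^{-1}$: take a double primitive of a smooth function vanishing on $(-\infty,0]$ and positive on $(0,\infty)$, translate, rescale and symmetrize. Put
$$\Phi(x)=\sum_{M,\,v\in V_M}\varphi_{\rho(M)}(v(x))\in[0,\infty],\qquad\mathcal C=\{\Phi\le1\}.$$
$\mathcal C$ is convex and symmetric. If $p_a(x)\le1$, then $|v(x)|\le(1+a_{\rho(M)})^{-1}$ for all pairs, so $\Phi(x)=0$. If $\Phi(x)\le1$, every summand is $<2$, so $|v(x)|<(1+b_{\rho(M)})^{-1}$ for all pairs and $p_b(x)\le1$. Thus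
$$\{p_a\le1\}\subset\mathcal C\subset\{p_b\le1\}.\tag{2}$$
Next, local finiteness. Let $0<p_b(x)\le1$ and take $s<p_b(x)\le1$ from Step 2. By symmetry of $V_M$, for all but finitely many pairs $(1+a_{\rho(M)})|v(x)|\le s<1$. Since $|(1+a_{\rho(M)})(v(y)-v(x))|\le2\mathsf n(y-x)$, for $\mathsf n(y-x)<\frac12(1-s)$ these pairs have $(1+a_{\rho(M)})|v(y)|<1$ and their summands vanish at $y$. So near $x$ only finitely many summands are not identically $0$. Near $0$, namely for $\mathsf n(y)<\frac12$, all summands vanish. Hence $\Phi$ is finite and $C^\infty$ on an open set $U\supset\{p_b\le1\}\supset\mathcal C$. As $\{p_b\le1\}$ is closed and $\Phi$ is continuous on it, $\mathcal C$ is closed.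

**Step 5: the gauge of $\mathcal C$ is smooth.** *We apply the implicit function theorem to $\Phi(x/\lambda)=1$.* Let $q$ be the Minkowski functional of $\mathcal C$. By (2) it is a norm with $\mathsf n\le p_b\le q\le p_a\le(1+\eta)\mathsf n$. Let $q(x)=1$. Then $x\in\mathcal C$ as $\mathcal C$ is closed. Moreover $\Phi(x)=1$: if $\Phi(x)<1$, continuity gives $\Phi(\lambda x)\le1$ for some $\lambda>1$, so $q(x)<1$. The function $h(r)=\Phi(rx)$ is convex and smooth on a neighborhood of $[0,1]$, since $[0,x]\subset\mathcal C\subset U$. So $\Phi'(x)x=h'(1)\ge h(1)-h(0)=1>0$.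

Now let $x_0\ne0$, $\lambda_0=q(x_0)$ and $\Psi(x,\lambda)=\Phi(x/\lambda)-1$, which is $C^\infty$ near $(x_0,\lambda_0)$. Then $\Psi(x_0,\lambda_0)=0$ and
$$\partial_\lambda\Psi(x_0,\lambda_0)=-\lambda_0^{-1}\,\Phi'(x_0/\lambda_0)(x_0/\lambda_0)<0.$$
By the implicit function theorem there are neighborhoods of $x_0$ and $\lambda_0$ in which $\Psi(x,\lambda)=0$ has exactly one solution $\lambda=\lambda(x)$, and it is $C^\infty$ in $x$. Since $q$ is continuous and $\Psi(x,q(x))=0$ for all $x\ne0$, $q=\lambda(\cdot)$ near $x_0$. So $q$ is $C^\infty$ off $0$. $\square$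

If $N=0$, then $K$ is finite, every functional is finitely supported, and Proposition 4 with $\mathsf n=\nu$, $\eta=\min(1,\varepsilon_0)$ proves Theorem 1. **From now on $N\ge1$.**

## 4. A weight that notices mass climbing to higher levels

We need a norm near $\nu$ whose norming functionals may be taken finitely supported. The first thing to try is truncation. If $f\in B$ (the dual ball of $\nu$) and $F\subset K$ is a large finite set, then $f|_F$ is close to $f$ in $\ell_1$, so $(1-\gamma)f|_F\in B$ for small $\gamma>0$. Hence the finitely supported members of $B$ determine $\nu$ as a supremum. But Proposition 4 needs the supremum to be attained, and truncation always loses a little: the last example of Section 1 is a norm where it is never attained at $x=1$. We want an operation which makes $f$ finitely supported and at the same time earns something.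

The operation will be to move small atoms of $f$ onto nearby points of higher level. The reward is recorded by a weighted norm that charges less for mass at a high level. Put
$$c=\frac1{N+1},\qquad w(t)=1-c\operatorname{lev}t\in[c,1],\qquad\|f\|_w=\sum_tw(t)|f(t)|\le\|f\|_1.$$
In the model space $w$ is $1,\frac23,\frac13$ on levels $0,1,2$.

**Lemma 5.** (a) $\|\cdot\|_w$ is weak$^*$ lower semicontinuous. (b) If $u_\lambda\to u$ weak$^*$ and $\sup_t|u_\lambda(t)|\to0$, then $u(t)=0$ for $t\in K_0$ and $\liminf\|u_\lambda\|_w\ge\|u\|_w+c\|u\|_1$.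

Part (b) says that mass spread over many tiny atoms can accumulate only after climbing at least one level, and this climb shows in $\|\cdot\|_w$. In the model space $u_n=\frac1n\sum_{j\le n}\delta_{t_{1j}}\to\delta_{p_1}$, and $\|u_n\|_w=1=\frac23+\frac13$: equality holds.

*Proof.* Let $u_\lambda\to u$, let $\gamma>0$ and let $H\subset\operatorname{supp}u$ be finite. Pick a finite $H'\supset H$ with $|u|(K\setminus H')<\gamma$, and pairwise disjoint caps $O_t$ of the points $t\in H$ with $O_t\cap H'=\{t\}$. Then $\sum_{t\in H}|u|(O_t\setminus\{t\})<\gamma$.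

(a) On $O_t$ levels are at most $\operatorname{lev}t$, so $w\ge w(t)$ there, and
$$\|u_\lambda\|_w\ge\sum_{t\in H}w(t)|u_\lambda(O_t)|\longrightarrow\sum_{t\in H}w(t)|u(O_t)|\ge\sum_{t\in H}w(t)|u(t)|-\gamma.$$

(b) If $t\in K_0$, then $\{t\}$ is clopen, so $u(t)=\lim u_\lambda(t)=0$. So $\operatorname{lev}t\ge1$ for $t\in H$, and $w(t)+c\le1$. On $O_t\setminus\{t\}$ levels are at most $\operatorname{lev}t-1$, so $w\ge w(t)+c$ there. As $|u_\lambda|(O_t\setminus\{t\})\ge|u_\lambda(O_t)|-|u_\lambda(t)|$ and $u_\lambda(t)\to0$,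
$$\|u_\lambda\|_w\ge\sum_{t\in H}(w(t)+c)\bigl(|u_\lambda(O_t)|-|u_\lambda(t)|\bigr)\longrightarrow\sum_{t\in H}(w(t)+c)|u(O_t)|\ge\sum_{t\in H}(w(t)+c)|u(t)|-\gamma.$$
In both parts let $\gamma\to0$ and $H\uparrow\operatorname{supp}u$. $\square$

## 5. Collapsing the small atoms onto a finite set

Both the hypothesis and the conclusion of Theorem 1 are unchanged if $\nu$ is multiplied by a constant. So assume
$$\|x\|_\infty\le\nu(x)\le C\|x\|_\infty,\qquad C\ge1.$$
Let $B$ be the dual ball of $\nu$; then $\|f\|_1\le C$ for $f\in B$. Fix $0<\varepsilon\le\frac12$ and put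
$$\alpha=\frac\varepsilon{2C},\quad\beta=\frac{c\alpha}4,\quad\kappa_*=\frac{\beta c}{32}\le\frac1{32},\quad\omega(f,g)=1+\varepsilon-\alpha\|f\|_w-\beta\|g\|_w.$$
Since $\alpha C=\frac\varepsilon2$ and $\beta C\le\frac\varepsilon8$, we have $\omega(f,g)\in[1,1+\varepsilon]$ whenever $\|f\|_w,\|g\|_w\le C$. Let
$$\hat\nu(x)=\sup_{f\in B}\omega(f,f)f(x),\qquad\text{so that}\qquad\nu\le\hat\nu\le(1+\varepsilon)\nu.$$

**Definition (pattern).** A *pattern* is a finite $Q\subset K$ with a partition of $K$ into clopen sets $W_q$ ($q\in Q$), $W_q$ being a cap of $q$. Let $\phi:K\to Q$ be the map with $t\in W_{\phi(t)}$.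

So $\phi(q)=q$ for $q\in Q$, and $\operatorname{lev}\phi(t)>\operatorname{lev}t$ for $t\notin Q$. In the model space take $Q=\{\infty,p_1,\dots,p_m\}$, $W_{p_i}=\{p_i\}\cup\{t_{ij}:j\ge1\}$, and let $W_\infty$ be the rest. Then $\phi$ sends $t_{ij}$ to $p_i$ for $i\le m$, and sends $p_i$, $t_{ij}$ with $i>m$ to $\infty$.

As $\phi$ is locally constant, $x\mapsto x\circ\phi$ is a bounded operator on $C(K)$. Its adjoint is $\pi f=\sum_{q}f(W_q)\delta_q$. Thus $\pi$ is weak$^*$-continuous and $\|\pi f\|_1\le\|f\|_1$. For $f\in\ell_1(K)$ and $r>0$ let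
$$A_r(f)=\{t:|f(t)|\ge r\}\ (\text{finite}),\quad u=f|_{K\setminus(A_r(f)\cup Q)},\quad v=f-u,\quad g=v+\pi u.$$
So $v$ consists of the large atoms and those on $Q$, $u$ is the tail of small atoms, and $g$ is $f$ with the tail collapsed onto $Q$. The functional $g$ is finitely supported, and
$$\|f-g\|_1\le2\|u\|_1,\qquad\|g\|_w\le\|f\|_w-c\|u\|_1,\qquad(f-g)(x)=\sum_tu(t)\bigl(x(t)-x(\phi(t))\bigr).\tag{3}$$
The first and third hold because $f-g=u-\pi u$. For the second, $w(\phi(t))\le w(t)-c$ for $t\notin Q$, so $\|\pi u\|_w\le\sum_{t\notin Q}|u(t)|w(\phi(t))\le\|u\|_w-c\|u\|_1$; and $\|f\|_w=\|u\|_w+\|v\|_w$ as the supports are disjoint.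

The middle formula in (3) is the earning: a collapse lowers $\|\cdot\|_w$ by at least $c\|u\|_1$. The last one is the price. The collapsed $g$ may lie outside $B$, so we build a new ball from such $g$, with the tail limited in size. For $0<\tau\le1$ let
$$E(Q,\tau)=\{\omega(f,g)g:\ f\in B,\ r>0,\ \|u\|_1\le\tau\},\qquad\nu_{Q,\tau}(x)=\sup_{\psi\in E(Q,\tau)}\psi(x).$$
By (3), $\|g\|_w\le\|f\|_w\le C$, so $\omega(f,g)\in[1,1+\varepsilon]$. Also $\|g\|_1\le\|f\|_1\le C$. The set $E(Q,\tau)$ is symmetric, bounded and contains $0$. So $\nu_{Q,\tau}$ is a seminorm.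

**Definition (adapted).** $x\ne0$ is *adapted* to the pattern if $|x(t)-x(\phi(t))|<\kappa_*\nu(x)$ whenever $\operatorname{lev}t\ge1$.

In the model space, with the pattern above, $x$ is adapted when $|x(p_i)-x(\infty)|<\kappa_*\nu(x)$ for all $i>m$. Nothing is asked at the points $t_{ij}$ of level $0$.

**Lemma 6.** (i) $\nu_{Q,\tau}(x)\le\hat\nu(x)+6\tau\nu(x)$ for all $x$. (ii) If $x$ is adapted to the pattern, then $\nu_{Q,\tau}(x)\ge\hat\nu(x)$, and there is a finitely supported $\psi$ in the weak$^*$ closure $\overline{E(Q,\tau)}^{w^*}$ with $\psi(x)=\nu_{Q,\tau}(x)$.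

The two terms in $\omega$ have separate tasks. The $\beta$-term makes a collapse profitable, so an $f$ with an infinite tail is beaten by its own collapse. The larger $\alpha$-term handles weak$^*$ limits: if tails $u_\lambda$ of tiny atoms accumulate to something non-zero, Lemma 5(b) says that the limit has smaller $\|\cdot\|_w$, so the limit $f$ is worth strictly more than the functionals approaching it.

*Proof.* **Step 1: part (i).** *We compare each member of $E(Q,\tau)$ with the $f$ it came from.* Let $f\in B$, $\|u\|_1\le\tau$. Then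
$$\omega(f,g)g(x)-\omega(f,f)f(x)=\omega(f,g)(g-f)(x)+\beta(\|f\|_w-\|g\|_w)f(x).$$
Here $|(g-f)(x)|\le2\tau\|x\|_\infty$, $\bigl|\|f\|_w-\|g\|_w\bigr|\le\|f-g\|_1\le2\tau$ and $|f(x)|\le C\|x\|_\infty$. So the right side is at most $\bigl((1+\varepsilon)2\tau+2\tau\beta C\bigr)\|x\|_\infty\le6\tau\nu(x)$, because $\beta C\le\frac\varepsilon8$. Take the supremum.

For (ii) let $\nu(x)=1$, by homogeneity. The set $D=\{t:|x(t)-x(\phi(t))|\ge\kappa_*\}$ is closed and, as $x$ is adapted, consists of points of level $0$. It is finite, since otherwise it would contain an accumulation point of itself, which has level $\ge1$.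

**Step 2: infinite tails are beaten.** *We show: let $f\in B$ with $f(x)\ge\frac14$. If $f$ is finitely supported, then $\omega(f,f)f\in E(Q,\tau)$. If not, some member of $E(Q,\tau)$ has value $>\omega(f,f)f(x)$ at $x$.* In the first case take $r$ below all non-zero $|f(t)|$; then $u=0$ and $g=f$. In the second case take $r$ so small that $\|u\|_1\le\tau$ and $A_r(f)\supset D\cap\operatorname{supp}f$. Since $\operatorname{supp}f$ is infinite, $u\ne0$. On $\operatorname{supp}u$ we have $|x(t)-x(\phi(t))|<\kappa_*$, so (3) gives $|f(x)-g(x)|\le\kappa_*\|u\|_1\le\frac1{32}$, and $g(x)\ge\frac18$. Also $\omega(f,g)-\omega(f,f)=\beta(\|f\|_w-\|g\|_w)\ge\beta c\|u\|_1$. Since $\omega(f,f)\le2$,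
$$\omega(f,g)g(x)\ge\omega(f,f)g(x)+\tfrac18\beta c\|u\|_1\ge\omega(f,f)f(x)-2\kappa_*\|u\|_1+\tfrac18\beta c\|u\|_1>\omega(f,f)f(x),$$
because $\frac18\beta c=4\kappa_*$.

**Step 3: the lower bound.** *We compare $m:=\nu_{Q,\tau}(x)$ with $\hat\nu(x)$.* For $f\in B$ with $f(x)=1$ we have $\omega(f,f)f(x)\ge1$, so Step 2 gives $m\ge1$. If $f\in B$ and $f(x)<\frac14$, then $\omega(f,f)f(x)<1\le m$. If $f(x)\ge\frac14$, Step 2 gives $\omega(f,f)f(x)\le m$. Hence $m\ge\hat\nu(x)\ge1$.

**Step 4: a limit functional.** *We take a maximizing net and pass to limits of all its ingredients.* The set $E(Q,\tau)$ is bounded, so by weak$^*$ compactness there is $\psi\in\overline{E(Q,\tau)}^{w^*}$ with $\psi(x)=m$. Write $\psi=\lim\omega(f_\lambda,g_\lambda)g_\lambda$ with corresponding $r_\lambda,u_\lambda,v_\lambda$. On a subnet, $f_\lambda\to f\in B$, $u_\lambda\to u$, $v_\lambda\to v$ weak$^*$, $\omega(f_\lambda,g_\lambda)\to\omega_0\in[1,1+\varepsilon]$ and $r_\lambda\to r_0\in[0,\infty]$. Then $f=u+v$, $g_\lambda\to g:=v+\pi u$, $\psi=\omega_0g$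 and $\|u\|_1\le\tau$.

**Step 5: the case $r_0>0$.** *Here the supports stay bounded in size.* We have $|A_{r_\lambda}(f_\lambda)|\le C/r_\lambda$, which is eventually bounded. As $\operatorname{supp}g_\lambda\subset A_{r_\lambda}(f_\lambda)\cup Q$, the $g_\lambda$ have boundedly many atoms and bounded norm. By Lemma 3(d), $g$ is finitely supported, and so is $\psi$.

**Step 6: the case $r_0=0$.** *Here we show that no tail survives in the limit.* Now $\sup_t|u_\lambda(t)|\le r_\lambda\to0$. Since $\|f_\lambda\|_w=\|u_\lambda\|_w+\|v_\lambda\|_w$, Lemma 5 gives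
$$\liminf\|f_\lambda\|_w\ge\|u\|_w+c\|u\|_1+\|v\|_w\ge\|f\|_w+c\|u\|_1,$$
$$\liminf\|g_\lambda\|_w\ge\|g\|_w\ge\|f\|_w-\|u-\pi u\|_w\ge\|f\|_w-2\|u\|_1.$$
Hence, as $\alpha c=4\beta$,
$$\omega_0\le\omega(f,f)-(\alpha c-2\beta)\|u\|_1=\omega(f,f)-2\beta\|u\|_1.$$
By Lemma 5(b), $u$ vanishes on $K_0$. As $x$ is adapted, $|f(x)-g(x)|=\bigl|\sum_tu(t)(x(t)-x(\phi(t)))\bigr|\le\kappa_*\|u\|_1\le\frac1{32}$. Now $g(x)=m/\omega_0\ge\frac12$, so $f(x)\ge\frac14$, and
$$m=\omega_0g(x)\le\omega_0f(x)+2\kappa_*\|u\|_1\le\omega(f,f)f(x)-\bigl(\tfrac\beta2-2\kappa_*\bigr)\|u\|_1.$$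
Here $\frac\beta2-2\kappa_*>0$. So $m\le\omega(f,f)f(x)$, strictly if $u\ne0$. If $f$ were not finitely supported, Step 2 would produce a member of $E(Q,\tau)$ with value $>m$ at $x$, which is impossible. So $f$ is finitely supported, $\omega(f,f)f\in E(Q,\tau)$, and $\omega(f,f)f(x)\le m$. Hence equality holds and $u=0$. So $g=f$, and $\psi=\omega_0f$ is finitely supported. $\square$

**The case $N=1$ is done.** Partition $K$ into clopen sets $W_q\ni q$, $q\in K_1$. This is a pattern with $Q=K_1$, and every point of level $\ge1$ lies in $Q$, so every $x\ne0$ is adapted. Thus $\nu\le\nu_{Q,\tau}\le(1+\varepsilon+6\tau)\nu$, and every $x$ is normed by a finitely supported functional in the dual ball of $\nu_{Q,\tau}$. Proposition 4 applies.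

## 6. One pattern is not enough: nested patterns

From $N=2$ on, no single pattern serves all $x$. Fix any pattern in the model space, take $p_i\notin Q$ and a cap $O$ of $p_i$ with $O\cap Q=\varnothing$, and let $x$ be the indicator of $O$. Then $x(t)-x(\phi(t))=1$ for all $t\in O$, in particular at $p_i$. Let $f\in B$ have a tail $u\ge0$ supported in $O$, $u\neq0$. By (3), $(g-f)(x)=-\|u\|_1$ and $\|f\|_w-\|g\|_w\le2\|u\|_1$. Hence
$$\omega(f,g)g(x)-\omega(f,f)f(x)\le-\|u\|_1+2\beta C\|u\|_1<0:$$
collapsing now loses value, and Step 2 of Lemma 6 breaks. The pattern must depend on $x$.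

One may then try the supremum of $\nu_{Q,\tau}$ over all patterns from some family. But a supremum over infinitely many patterns need not be attained at one of them, and when $Q$ grows along a maximizing sequence there is no bound on the supports. We need a norm that selects, for each $x$, one of finitely many patterns to which $x$ is adapted. First we organize the patterns.

**Definition (flag).** A *flag* is $Q=(Q_{N-1},\dots,Q_1)$ with $Q_k\subset K_k$ finite (for $N=1$ there is just the empty flag). For $1\le k\le N$ put $Q_{\ge k}=K_N\cup Q_{N-1}\cup\dots\cup Q_k$.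

If $K^{(3)}=\varnothing\ne K^{(2)}$, then $N=2$: a flag is a single finite set $Q_1$ of points of level $1$, and all sums over $1\le k\le N-1$ below have only the term $k=1$.

**Construction of the patterns.** *We fix a pattern on each $Q_{\ge k}$, with map $\phi_k=\phi_k^Q$, depending only on $Q_{N-1},\dots,Q_k$, such that*
$$\phi_k(t)=\phi_{k+1}(t)\quad\text{if }\operatorname{lev}t\ge k,\ t\notin Q_k\qquad(1\le k\le N-1).\tag{4}$$
For $k=N$ fix a partition of $K$ into clopen $W_q\ni q$ ($q\in K_N$); these are caps, as all other points have level $<N$. Given the pattern $(W_q)$ on $Q_{\ge k+1}$, choose, with the axiom of choice and once for each tuple $(Q_{N-1},\dots,Q_k)$, pairwise disjoint caps $W_p'\subset W_{\phi_{k+1}(p)}$ of the points $p\in Q_k$. Put $W_q'=W_q\setminus\bigcup_{p\in Q_k}W_p'$ for $q\in Q_{\ge k+1}$. The only point of level $\ge k$ in $W_p'$ is $p$. So $q\in W_q'$ for $q\in Q_{\ge k+1}$, and $W_q'$, a clopen part of a cap of $q$ containing $q$, is a cap of $q$. The sets $W'$ form a pattern on $Q_{\ge k}$.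 If $\operatorname{lev}t\ge k$ and $t\notin Q_k$, then $t$ lies in no $W_p'$, so $t\in W'_{\phi_{k+1}(t)}$, which is (4).

For $p\in K_k$, $1\le k\le N-1$, put
$$y_p(x)=y_p^Q(x)=x(p)-x(\phi_{k+1}(p)).$$
It depends only on $Q_{N-1},\dots,Q_{k+1}$. In the model space $y_{p_i}(x)=x(p_i)-x(\infty)$.

**Definition (good flags).** Let $\kappa_k=4^{-k}\kappa_*$ for $0\le k\le N-1$. Fix $x\ne0$. For $1\le k\le N-1$ let
$$P_-^k=\{p\in K_k:|y_p(x)|\ge\tfrac12\kappa_k\nu(x)\}\ \supset\ P_+^k=\{p\in K_k:|y_p(x)|\ge2\kappa_k\nu(x)\}$$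
(they depend on $Q_{N-1},\dots,Q_{k+1}$). The flag $Q$ is *$k$-good* if $P_+^k\subset Q_k\subset P_-^k$, and *good* if it is $k$-good for all $1\le k\le N-1$.

For $N=2$, $Q_1$ must contain all $p$ at which $x$ differs from its value at the limit by at least $2\kappa_1\nu(x)$, and may contain only $p$ with difference at least $\frac12\kappa_1\nu(x)$. The leeway between $\frac12$ and $2$ will be needed.

**Lemma 7.** Let $0\le k\le N-1$ and let $Q$ be $j$-good for all $k<j\le N-1$. Then $|x(t)-x(\phi_{k+1}(t))|<\frac12\kappa_k\nu(x)$ for all $t$ with $\operatorname{lev}t>k$. Hence $P_-^k$ is finite if $k\ge1$, and if $Q$ is good then $x$ is adapted to the pattern $(Q_{\ge1},\phi_1)$.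

*Proof.* Let $\operatorname{lev}t=j>k$. If $t\in Q_{\ge k+1}$, the difference is $0$. Otherwise $j\le N-1$ and $t\notin Q_j\supset P_+^j$. For each index $i$ with $k+1\le i\le j$ we have $\operatorname{lev}t\ge i$ and $t\notin Q_i$ (for $i<j$ because $\operatorname{lev}t\ne i$). So (4) gives $\phi_{k+1}(t)=\phi_{k+2}(t)=\dots=\phi_{j+1}(t)$. The difference therefore has modulus $|y_t(x)|<2\kappa_j\nu(x)\le2\kappa_{k+1}\nu(x)=\frac12\kappa_k\nu(x)$.

If $P_-^k\subset K_k$ were infinite, it would have an accumulation point $s$, of level $>k$. Continuity of $x-x\circ\phi_{k+1}$ would give $|x(s)-x(\phi_{k+1}(s))|\ge\frac12\kappa_k\nu(x)$, a contradiction. The last assertion is the case $k=0$, as $\kappa_0=\kappa_*$. $\square$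

Choose $Q_{N-1},Q_{N-2},\dots$ successively. By Lemma 7, at each step there are finitely many, and at least one, admissible choices $P_+^k\subset Q_k\subset P_-^k$. So for each $x\ne0$ **the set of good flags is finite and nonempty**, and any $Q_{N-1},\dots,Q_k$ that is $j$-good for all $j\ge k$ extends to a good flag.

## 7. A convex function that selects good flags

We look for a norm $\mathsf n=\sup_Q\mathsf n_Q$ such that at $x$ the supremum is attained at a good flag. It must be convex, so we may not test whether $Q$ is good; we may only add seminorms and change factors. Consider level $k$ and suppose that $Q_k$ has $n$ points. Reward a point $p$ appended to $Q_k$ by $\sigma_k2^{-(n+1)}|y_p(x)|$, and lower the factor in front of $\nu_{Q,\tau}(x)$ by $\theta_k2^{-(n+1)}$, where $\theta_k=\kappa_k\sigma_k$. Normalize $\nu(x)=1$ and suppose that $\nu_{Q,\tau}(x)$ is close to $\mu=\hat\nu(x)\in[1,\frac32]$. The net effect is about $\sigma_k2^{-(n+1)}\bigl(|y_p(x)|-\kappa_k\mu\bigr)$. This is positive if $|y_p(x)|\ge2\kappa_k$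 and negative if $|y_p(x)|<\frac12\kappa_k$. The unknown $\mu$ only shifts the threshold inside the leeway. Changing $Q_k$ also changes everything at lower levels, so the constants at lower levels must be much smaller than $\theta_k2^{-|Q_k|}$; so must $\tau$, because of the error $6\tau$ in Lemma 6(i).

**Constants.** Fix $0<\delta\le\varepsilon/10$. For a flag $Q$ let
$$\sigma_{N-1}=\delta,\qquad\sigma_{k-1}=\tfrac{\kappa_k}{100}2^{-|Q_k|}\sigma_k\ (1\le k\le N-1),\qquad\theta_k=\kappa_k\sigma_k,\qquad\tau_Q=\sigma_0.$$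
$\sigma_k$ and $\theta_k$ depend only on $Q_{N-1},\dots,Q_{k+1}$. As $\sigma_{k-1}\le\sigma_k/100$, we have $\sum_k\sigma_k\le2\delta$. As $\kappa_k\le\frac1{32}$, also $\sum_k\theta_k\le\delta$. Put
$$c_Q=1-\sum_{k=1}^{N-1}\theta_k(1-2^{-|Q_k|})\in[1-\delta,1],$$
$$s_k(x)=\max\Bigl\{\sum_j2^{-j}|y_{p_j}(x)|:\ (p_j)_{j=1}^{|Q_k|}\text{ an enumeration of }Q_k\Bigr\}\le2\|x\|_\infty$$
($s_k=0$ if $Q_k=\varnothing$), and
$$\mathsf n_Q(x)=c_Q\,\nu_{Q,\tau_Q}(x)+\sum_{k=1}^{N-1}\sigma_ks_k(x),\qquad\mathsf n(x)=\sup_Q\mathsf n_Q(x),$$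
where $\nu_{Q,\tau_Q}$ refers to the final pattern $(Q_{\ge1},\phi_1)$. Each $s_k$, being a maximum of seminorms, is a seminorm, and so is each $\mathsf n_Q$.

**Size of $\mathsf n$.** By Lemma 6(i) and $\tau_Q\le\delta$, $\mathsf n_Q\le(1+\varepsilon+6\delta)\nu+2\cdot2\delta\,\nu$. For $x\neq0$ and a good flag $Q$, $x$ is adapted to $(Q_{\ge1},\phi_1)$, and Lemma 6(ii) gives $\mathsf n_Q(x)\ge(1-\delta)\hat\nu(x)\ge(1-\delta)\nu(x)$. So $\mathsf n$ is an equivalent norm and
$$(1-\delta)\nu\le\mathsf n\le(1+\varepsilon+10\delta)\nu.\tag{5}$$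

**Lemma 8.** If $Q$ is not good for $x\neq0$, there is a good $Q'$ with $\mathsf n_Q(x)<\mathsf n_{Q'}(x)$.

*Proof.* Let $\nu(x)=1$, so $\|x\|_\infty\le1$.

**Step 1: correct the highest bad level.** *We define $Q'$ and measure how it differs from $Q$.* Let $k$ be maximal such that $Q$ is not $k$-good, and let $P_\pm=P_\pm^k$, finite by Lemma 7. Put $Q_j'=Q_j$ for $j>k$, put
$$Q_k'=(Q_k\cap P_-)\cup P_+,$$
and choose $Q_j'$ for $j<k$ so that $Q'$ is good. Primes denote quantities for $Q'$. The numbers $\sigma:=\sigma_k=\sigma_k'$ and $\theta:=\theta_k=\theta_k'$, the $y_p$ for $p\in K_k$, and $\sigma_j,\theta_j,s_j$ for $j>k$ are common to $Q$ and $Q'$. Let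
$$n_0=|Q_k|,\quad n_1=|Q_k\cap P_-|,\quad n'=|Q_k'|,\quad d=2^{-n_1}-2^{-n_0}\ge0,\quad d'=2^{-n_1}-2^{-n'}\ge0.$$
As $Q$ is not $k$-good, $n_0>n_1$ (if $Q_k\not\subset P_-$) or $n'>n_1$ (if $P_+\not\subset Q_k$). So $d+d'\ge2^{-n_1-1}$.

**Step 2: the change in $s_k$.** *Removed points contributed little, added points contribute much.* Let $S$ be the quantity $s_k$ formed with $Q_k\cap P_-$ in place of $Q_k$. By rearrangement, the maximum defining $s_k$ is attained when the $|y_p(x)|$ are in decreasing order. Points of $Q_k\setminus P_-$ have $|y_p(x)|<\frac{\kappa_k}2$, so they come last, in positions $n_1+1,\dots,n_0$. As $\sum_{j=n_1+1}^{n_0}2^{-j}=d$,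
$$s_k(x)\le S+\tfrac{\kappa_k}2d.$$
Append the points of $Q_k'\setminus(Q_k\cap P_-)\subset P_+$ at the end of an optimal enumeration of $Q_k\cap P_-$. They have $|y_p(x)|\ge2\kappa_k$, so
$$s_k'(x)\ge S+2\kappa_kd'.$$

**Step 3: the change in the other terms.** *We bound the main term and the factor.* Let $\mu=\hat\nu(x)\in[1,\frac32]$. By Lemma 6(i), $\nu_{Q,\tau_Q}(x)\le\mu+6\tau_Q$. By Lemma 7, $x$ is adapted to the final pattern of $Q'$, so Lemma 6(ii) gives $\nu_{Q',\tau_{Q'}}(x)\ge\mu$. In $c_{Q'}-c_Q$ the terms with $j>k$ cancel, so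
$$c_{Q'}-c_Q\ge\theta(2^{-n'}-2^{-n_0})-\sum_{1\le j<k}\theta_j'=\theta(d-d')-\sum_{1\le j<k}\theta_j'.$$

**Step 4: the balance.** *We add up.* Since $c_Q\le1$ and $s_j'\ge0$,
$$\begin{aligned}\mathsf n_{Q'}(x)-\mathsf n_Q(x)&\ge\mu\theta(d-d')+\sigma\bigl(2\kappa_kd'-\tfrac{\kappa_k}2d\bigr)-\mu\sum_{1\le j<k}\theta_j'-6\tau_Q-\sum_{1\le j<k}\sigma_js_j(x)\\&\ge\theta\bigl[(\mu-\tfrac12)d+(2-\mu)d'\bigr]-\sum_{0\le j<k}\sigma_j'-6\sum_{0\le j<k}\sigma_j.\end{aligned}$$
Here we used $\sigma\kappa_k=\theta$, $\mu\theta_j'\le2\kappa_j\sigma_j'\le\sigma_j'$, $s_j(x)\le2$ and $\tau_Q=\sigma_0$. Since $\mu\in[1,\frac32]$, both $\mu-\frac12$ and $2-\mu$ are $\ge\frac12$, so the first term is $\ge\frac\theta2(d+d')\ge\theta2^{-n_1-2}$. Further,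
$$\sum_{0\le j<k}\sigma_j\le\tfrac{100}{99}\sigma_{k-1}=\tfrac1{99}\theta2^{-n_0}\le\tfrac1{99}\theta2^{-n_1},$$
and likewise $\sum_{0\le j<k}\sigma_j'\le\frac1{99}\theta2^{-n'}\le\frac1{99}\theta2^{-n_1}$. Since $\frac7{99}<\frac14$, the difference is positive. $\square$

**Lemma 9.** For every $x\ne0$ there is a finitely supported $F$ in the dual ball of $\mathsf n$ with $F(x)=\mathsf n(x)$.

*Proof.* By Lemma 8, $\mathsf n(x)$ is the supremum of $\mathsf n_Q(x)$ over good flags $Q$. There are finitely many of these, so $\mathsf n(x)=\mathsf n_Q(x)$ for some good $Q$. By Lemma 7, $x$ is adapted to $(Q_{\ge1},\phi_1)$. So Lemma 6(ii) gives a finitely supported $\psi\in\overline{E(Q,\tau_Q)}^{w^*}$ with $\psi(x)=\nu_{Q,\tau_Q}(x)$; also $\psi\le\nu_{Q,\tau_Q}$ everywhere, because $\psi$ is a weak$^*$ limit of members of $E(Q,\tau_Q)$. For each $k$ choose an enumeration $(p_j^k)$ of $Q_k$ and signs $\zeta_j^k$ with $s_k(x)=\sum_j2^{-j}\zeta_j^ky_{p_j^k}(x)$. Then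
$$F=c_Q\psi+\sum_{k=1}^{N-1}\sigma_k\sum_j2^{-j}\zeta_j^k\bigl(\delta_{p_j^k}-\delta_{\phi_{k+1}(p_j^k)}\bigr)$$
is finitely supported, $F\le\mathsf n_Q\le\mathsf n$ pointwise, and $F(x)=\mathsf n_Q(x)=\mathsf n(x)$. $\square$

**Proof of Theorem 1.** The case $N=0$ was settled after Proposition 4. Let $N\ge1$. Given $\varepsilon_0$, choose $\varepsilon\in(0,\frac12]$, $\delta\in(0,\varepsilon/10]$ and $\eta\in(0,1]$ with
$$\frac{(1+\varepsilon+10\delta)(1+\eta)}{1-\delta}\le1+\varepsilon_0.$$
By Lemma 9 (and $f=0$ for $x=0$), Proposition 4 applies to $\mathsf n$. It gives a polyhedral $p_0$ and a $C^\infty$-smooth $q_0$ with $\mathsf n\le p_0,q_0\le(1+\eta)\mathsf n$. By (5), $p=p_0/(1-\delta)$ and $q=q_0/(1-\delta)$ satisfy $\nu\le p,q\le(1+\varepsilon_0)\nu$. $\blacksquare$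

## 8. Closed subspaces of $C(K)$, and $C_0(L)$

**Proof of Corollary 2.** The property "every equivalent norm can be approximated by polyhedral norms and by $C^\infty$-smooth norms" is invariant under isomorphism, since an isomorphism carries equivalent, polyhedral and smooth norms to such norms. So let $Y\subset C(K)$ be a closed subspace with an equivalent norm $\nu$.

**Step 1: extend $\nu$ to $C(K)$.** *Theorem 1 needs a norm on the whole space.* Pick $M>0$ with $\nu\le M\|\cdot\|_\infty$ on $Y$ and set
$$\nu'(x)=\inf_{y\in Y}\bigl(\nu(y)+M\|x-y\|_\infty\bigr).$$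
This is a seminorm with $\nu'(x)\le M\|x\|_\infty$ (take $y=0$). If $\nu\ge a\|\cdot\|_\infty$ on $Y$, $a>0$, then $\nu(y)+M\|x-y\|_\infty\ge\min(a,M)(\|y\|_\infty+\|x-y\|_\infty)\ge\min(a,M)\|x\|_\infty$. So $\nu'$ is an equivalent norm. It extends $\nu$: for $y_0\in Y$ clearly $\nu'(y_0)\le\nu(y_0)$, and for $y\in Y$ we have $\nu(y)+M\|y_0-y\|_\infty\ge\nu(y)+\nu(y_0-y)\ge\nu(y_0)$.

**Step 2: approximate and restrict.** *Both properties pass to subspaces.* Approximate $\nu'$ on $C(K)$ by Theorem 1 and restrict to $Y$. A finite-dimensional subspace of $Y$ is one of $C(K)$, and the restriction of a $C^\infty$ function to a closed subspace is $C^\infty$.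

**Step 3: $C_0(L)$.** *We embed it in a $C(K)$ of finite height.* Let $L^{(n)}=\varnothing$. If $L$ is compact, Theorem 1 applies directly (if $L=\varnothing$ there is nothing to prove). Otherwise let $\hat L=L\cup\{\infty\}$ be the one-point compactification. As $L$ is open in $\hat L$, $\hat L^{(n)}\cap L=L^{(n)}=\varnothing$. So $\hat L^{(n)}\subset\{\infty\}$ and $\hat L^{(n+1)}=\varnothing$. Finally $C_0(L)$ is the closed subspace of $C(\hat L)$ of functions vanishing at $\infty$. $\blacksquare$
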